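\title{Bifurcation sets of projections of sch\"on varieties}

\begin{abstract}
Let $X$ be a sch\"on subvariety of a complex torus $T$, and let $p\colon X\to T/T'$ be a dominant projection along a subtorus $T'$. We prove that the bifurcation set of $p$ is empty or of pure codimension one, and that it consists exactly of the points whose fiber has virtual Betti numbers different from those of the general fiber. This proves a conjecture of Esterov. After dividing out the largest subtorus of $T'$ that preserves $X$, the signed Euler characteristic of the fiber drops by at least one at every point of the bifurcation set whose fiber has at most the expected dimension. The bifurcation set is empty if and only if the stabilizer of $X$ surjects onto $T/T'$. The proof counts zeros of invariant logarithmic forms on a relative compactification and uses cohomology with coefficients in a generic rank one local system.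
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Bifurcation sets}
All varieties are complex algebraic. A morphism $p\colon Q\to M$ is a \emph{locally trivial fibration} over an open set $V\subset M$ if every point of $V$ has a neighborhood $V'$ in the classical topology with a homeomorphism $p^{-1}(V')\cong V'\times F$ that commutes with the projections to $V'$. A union of open sets with this property has it too, so there is a largest one. Its complement $B_p\subset M$ is the \emph{bifurcation set} of $p$. One may ask for diffeomorphisms instead of homeomorphisms, and one may allow only Zariski open sets $V$; for the maps studied here all these readings give the same set (Section~\ref{ssec:proofA}).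

If $Q$ and $M$ are smooth and $p$ is proper, then $B_p$ lies in the set of critical values of $p$, by Ehresmann's theorem. If $p$ is not proper, fibers can also change at infinity. The projection of the curve $\{x+y=1\}\subset(\mathbb{C}^*)^2$ to $x\in\mathbb{C}^*$ has no critical point, but the only point of the fiber leaves the torus as $x\to1$, and $B_p=\{1\}$. Two questions arise. How large is $B_p$? Can one tell from the fiber $p^{-1}(s)$ alone, by a numerical invariant, whether $s\in B_p$? For arbitrary maps $B_p$ need not be a hypersurface: the blow-up of a surface at a point has that point as its bifurcation set. This paper answers both questions for projections of those subvarieties of tori whose behavior at infinity is as regular as that of the torus itself.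

\subsection{Sch\"on varieties}
Let $T\cong(\mathbb{C}^*)^n$ be a torus and $X\subset T$ an irreducible closed subvariety. Let $\overline X$ be the closure of $X$ in a toric variety $\mathbb{P}_\Sigma$ of $T$, and let
\[
\Psi\colon T\times\overline X\to\mathbb{P}_\Sigma,\qquad (t,x)\mapsto tx,
\]
be the multiplication map. Then $\overline X$ is a \emph{tropical compactification} of $X$ if $\overline X$ is complete and $\Psi$ is flat and surjective. Following Tevelev, $X$ is called \emph{sch\"on} if it has a tropical compactification for which $\Psi$ is smooth. The fibers of $\Psi$ over points of $T$ are isomorphic to $X$, so a sch\"on variety is smooth. Over the other orbits, smoothness of $\Psi$ says that $\overline X$ meets the toric boundary as transversally as possible; Lemma~\ref{lem:good} makes this precise.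

For a subtorus $T'\subset T$, the \emph{projection of $X$ along $T'$} is the restriction $p\colon X\to T/T'$ of the quotient homomorphism. We always write
\[
M=T/T',\qquad m=\dim M,\qquad d=\dim X-m,\qquad F_s=p^{-1}(s),
\]
and we assume that $p$ is dominant. Without this assumption $B_p$ can have any codimension: a point $X$ of $T$ is sch\"on (take $\mathbb{P}_\Sigma=T$), and for $T'=\{1\}$ we get $B_p=X$.

\subsection{Virtual Betti numbers}
Equip the cohomology with compact supports $H^i_c(Y)=H^i_c(Y,\mathbb{C})$ of a variety $Y$ with Deligne's mixed Hodge structure, with weight filtration $W$. The \emph{virtual Betti numbers} and the \emph{Hodge--Deligne polynomial} of $Y$ are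
\[
b_j(Y)=\sum_i(-1)^i\dim\mathrm{Gr}^W_jH^i_c(Y),\qquad E(Y;u,v)=\sum_{\alpha,\beta}\sum_i(-1)^ih^{\alpha,\beta}(H^i_c(Y))\,u^\alpha v^\beta .
\]
We collect the $b_j$ in the polynomial $b(Y)=b(Y;q)=\sum_jb_j(Y)q^j=E(Y;q,q)$. We use four standard properties.
\begin{itemize}
\item[(B1)] $b(Y)=b(Y')+b(Y\setminus Y')$ for closed $Y'\subset Y$, and $b(Y\times Y')=b(Y)\,b(Y')$.
\item[(B2)] If $Y$ is smooth and complete, then $H^j(Y)$ is pure of weight $j$, so $b_j(Y)=(-1)^j\dim H^j(Y)$.
\item[(B3)] $b(Y;1)=\chi_c(Y)=\chi(Y)$, where $\chi_c(Y)=\sum_i(-1)^i\dim H^i_c(Y)$.
\item[(B4)] If $Y\ne\varnothing$, then $\deg b(Y)=2\dim Y$. Indeed $H^i_c(Y)$ has weights $\le i$, and the coefficient of $q^{2\dim Y}$ is the number of irreducible components of maximal dimension.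
\end{itemize}
For example, $b(\mathbb{C}^*)=b(\mathbb{P}^1)-2=q^2-1$.

The simplest additive invariant of a fiber is its Euler characteristic, and one would first try to detect $B_p$ with it. This fails for a trivial reason. Project $\{x+y=1\}\times\mathbb{C}^*\subset(\mathbb{C}^*)^3$ to $x$. The fiber is $\mathbb{C}^*$ for $x\ne1$ and empty for $x=1$, and both have Euler characteristic $0$. The polynomial $b$ survives a factor $\mathbb{C}^*$, since $q^2-1\neq0$. Theorem~\ref{thm:B} shows that such factors are the only obstruction for fibers of the expected dimension.

\subsection{Results}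
The following conjecture is posed in \cite{Esterov}: \emph{for the projection $p$ of an arbitrary sch\"on subvariety of a complex torus along an arbitrary subtorus, the bifurcation set $B_p$ has codimension one, and a generic fiber of $p$ over $B_p$ differs from a fiber of $p$ outside $B_p$ by its vector of virtual Betti numbers, and hence by its Hodge--Deligne polynomial.} As stated in \cite{Esterov}, this holds for nondegenerate complete intersections in the torus; in that case $B_p$ is a hypersurface, possibly empty, and it is empty in trivial situations, for example when $X=X'\times T/T'$ up to a monomial change of coordinates. Our first theorem is the conjecture, for dominant $p$. A \emph{generic} point of an irreducible variety means a point of a suitable dense Zariski open subset.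

\begin{theorem}\label{thm:A}
Let $X\subset T$ be sch\"on and let $p\colon X\to T/T'$ be dominant. Then $B_p$ is empty or of pure codimension $1$, and for every irreducible component $B_i$ of $B_p$ the vector of virtual Betti numbers of a fiber over a generic point of $B_i$ differs from that of a fiber over any point outside $B_p$.
\end{theorem}

The second theorem removes the word ``generic'', measures the jump, and decides when $B_p$ is empty. Let $\mathrm{Stab}(X)=\{t\in T: tX=X\}$, a closed subgroup of $T$.

\begin{theorem}\label{thm:B}
In the situation of Theorem~\ref{thm:A} the following hold.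
\begin{itemize}
\item[(i)] The polynomial $b(F_s)$ has a common value $b_{\mathrm{gen}}$ for all $s\notin B_p$, and $B_p=\{s\in M: b(F_s)\ne b_{\mathrm{gen}}\}$.
\item[(ii)] Let $H$ be the identity component of $\mathrm{Stab}(X)\cap T'$ and $k=\dim H$. Then $F_s\cong F^1_s\times(\mathbb{C}^*)^k$ with $F_s^1=F_s/H$. If $s\in B_p$ and $\dim F_s\le d$ (the empty fiber is allowed; the condition holds for generic $s$ in each component of $B_p$), then
\[
(-1)^{d-k}\chi(F^1_s)\le(-1)^{d-k}\chi(F^1_{\mathrm{gen}})-1,
\]
where $\chi(F^1_{\mathrm{gen}})$ is the common value of $\chi(F^1_{s'})$ for $s'\notin B_p$.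
\item[(iii)] $B_p=\varnothing$ if and only if $\mathrm{Stab}(X)\to T/T'$ is surjective.
\end{itemize}
\end{theorem}

The bound in (ii) is attained (Section~\ref{sec:examples}). The condition in (iii) holds for products $X'\times T/T'$, but not only for them: the subtorus $\{x=y^2\}\subset(\mathbb{C}^*)^2$ projects to $x$ as a connected unramified double cover.

\subsection{Outline of the proof}
We compactify $X$ along the fibers of $p$ to a proper map $\bar p\colon\overline X\to M$ with normal crossing boundary $D$, and let $\Delta\subset M$ be the set of critical values of the restrictions of $\bar p$ to the strata of $(\overline X,D)$. Ehresmann's argument gives $B_p\subset\Delta$. The content of the theorems is the opposite inclusion: a priori a point of $\Delta$ could be an accident of the compactification. This is where the sch\"on property is used, through one consequence: the logarithmic cotangent bundle of $(\overline X,D)$ is generated by the invariant forms of $T$ (Section~\ref{sec:models}).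

We first split off the torus $H$. Let $s_0$ be a generic point of a component of $\Delta$ of codimension $c$. Some invariant form $\eta_0$ pulled back from $M$ vanishes, as a logarithmic form, at a point over $s_0$. On a slice transverse to $\Delta$, a Poincar\'e--Hopf argument expresses $\chi(F_{s_0})-\chi(F_{\mathrm{gen}})$ as $(-1)^{d+c}I$, where $I$ is the number of zeros near $\bar p^{-1}(s_0)$ of a perturbation of $\eta_0$. Because invariant forms generate, $\eta_0$ can be perturbed to an invariant form $\eta$ that still has a zero, but none on $D$. The zeros of $\eta$ then form a compact analytic subset of an affine variety, so they are isolated, and $I\ge1$ (Sections~\ref{sec:zeros} and~\ref{sec:index}). Next, $c\ge2$ is excluded by computing the cohomology of the fibers with coefficients in a generic rank one local system on $T'$, which is concentrated in one degree (Section~\ref{sec:twisted}). Section~\ref{sec:proofs} assembles the theorems.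

\section{Two examples}\label{sec:examples}

Both examples are hyperplanes, so we first check that hyperplanes are sch\"on. Let $T=(\mathbb{C}^*)^{n+1}/\mathbb{C}^*\subset\mathbb{P}^n$ and $\overline X=\{\sum c_iz_i=0\}$ with all $c_i\ne0$. Let $\mathbb{P}^\circ\supset\overline X$ be the toric variety obtained from $\mathbb{P}^n$ by removing the $n+1$ fixed points. The map $(t,x)\mapsto(t^{-1},tx)$ identifies $\Psi$ with the projection of $\{(u,z):\sum c_iu_iz_i=0\}\subset T\times\mathbb{P}^\circ$ to $\mathbb{P}^\circ$. This projection is smooth because the derivatives $c_iz_i$ of the equation in the variables $u_i$ do not all vanish, and it is surjective because at least two $z_i$ are nonzero. So $\overline X\cap T$ is sch\"on. If $X$ is sch\"on, so is $X\times\mathbb{C}^*$, with compactification $\overline X\times\mathbb{P}^1$; this covers the other examples of the introduction.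

\subsection{A critical point at infinity}\label{ssec:line}
Let $X=\{x+y=1\}\subset(\mathbb{C}^*)^2$ and $p=x$, so $m=1$, $d=0$. To make $p$ proper we add the point $x=1$, $y=0$. Thus $\overline X=M=\mathbb{C}^*$, $D$ is one point, and $y$ is a coordinate at $D$. One-forms with at most a simple pole at $D$ are written $f\,dy/y$ with $f$ holomorphic, and such a form is said to vanish at a point when $f$ does. The invariant form of $M$ is
\[
\eta_0=\frac{dx}{x}=-\frac{y}{1-y}\cdot\frac{dy}{y}.
\]
It has no zero as an ordinary form, but it vanishes at $D$ as a logarithmic form. This is the critical point at infinity, and $\Delta=\{1\}$. Now perturb $\eta_0$ among the invariant forms of $T$: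
\[
\eta=\frac{dx}{x}+\varepsilon\,\frac{dy}{y}=\Bigl(\varepsilon-\frac{y}{1-y}\Bigr)\frac{dy}{y}.
\]
The residue $\varepsilon$ of $\eta$ at $D$ is nonzero, so $\eta$ does not vanish there. The zero has moved to the point $y=\varepsilon/(1+\varepsilon)$ of $X$, and it is simple, so $I=1$. This agrees with $\chi(F_1)-\chi(F_{\mathrm{gen}})=0-1=(-1)^{d+c}I$ for $c=1$.

\subsection{A fiber of excess dimension}\label{ssec:surface}
Let $X=\{b-1=t(a-1)\}\subset(\mathbb{C}^*)^3$ and $p=(a,b)$, so $m=2$, $d=0$. The monomials $x=b$, $y=ta$, $z=t$ are coordinates on the torus, in which the equation is $x-1-y+z=0$; so $X$ is sch\"on. The fiber over $(a,b)$ is the point $t=(b-1)/(a-1)$ if $a\ne1\neq b$, it is empty if exactly one of $a,b$ equals $1$, and it is $\mathbb{C}^*$ over $(1,1)$. Hence $p$ is an isomorphism over the complement of $\{a=1\}\cup\{b=1\}$ and is not locally trivial near any point of these two curves, so $B_p=\{a=1\}\cup\{b=1\}$. Here $H$ is trivial because the general fiber is a point, and the Euler characteristic drops from $1$ to $0$ at a generic point of $B_p$. So the bound in Theorem~\ref{thm:B}(ii) is attained. At $(1,1)$ the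 polynomial $b$ jumps from $1$ to $q^2-1$.

The closure $\overline X$ of $X$ in $M\times\mathbb{P}^1$ is the blow-up of $M$ at $(1,1)$, and $D=\{t=0\}\cup\{t=\infty\}$ consists of the strict transforms of $\{b=1\}$ and $\{a=1\}$. On the chart $t\ne\infty$ the functions $(a,t)$ are coordinates, and the invariant forms $da/a$, $dt/t$ are a basis of the forms with logarithmic poles along $t=0$. From $db=t\,da+(a-1)\,dt$ we get
\[
da\wedge db=(a-1)\,t\; da\wedge\frac{dt}{t},
\]
so the forms $da/a$ and $db/b$ pulled back from $M$ become dependent along $\{t=0\}$ and along the exceptional curve $\{a=1\}$. The chart $t\ne0$ is symmetric, with coordinates $(b,1/t)$ and equation $a-1=(b-1)/t$. Thus $\Delta=B_p$. Fixing $a=a_0\ne1$ cuts $\{b=1\}$ transversally and gives the curve $b-1=t(a_0-1)$, which is the example of Section~\ref{ssec:line} after rescaling $t$.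

The example also shows why codimension one needs its own argument. For the proper map $\overline X\to M$, with no boundary removed, the bifurcation set is the point $(1,1)$, of codimension $c=2$, and the Euler characteristic jumps by $2-1=(-1)^{d+c}$, which has the sign that the index formula predicts. What $\overline X$ lacks is affineness, and this is what Section~\ref{sec:twisted} uses.

\section{Logarithmic models}\label{sec:models}

\subsection{Invariant forms}
For a torus $A$ let $\Lambda_A=\mathrm{Hom}(\mathbb{C}^*,A)$ be the cocharacter lattice, written additively, and let $\lambda_\rho\colon\mathbb{C}^*\to A$ be the one-parameter subgroup given by $\rho\in\Lambda_A$. For a character $\psi$ we have $\psi(\lambda_\rho(z))=z^{\langle\psi,\rho\rangle}$. The Lie algebra is $\mathfrak a=\Lambda_A\otimes\mathbb{C}$, and $\mathfrak a^*$ is the space of invariant one-forms, with $\psi$ corresponding to $d\psi/\psi$; we write $\eta(\rho)$ for the pairing. The invariant vector field of $\rho$ has the complex flow $x\mapsto\lambda_\rho(e^\tau)x$. We identify $\pi_1(A)=\Lambda_A$; the class of a loop $\gamma$ is determined by $\langle\psi,[\gamma]\rangle=\frac1{2\pi i}\int_\gamma d\psi/\psi$.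

Let $f\colon T\to A$ be a surjection of tori with connected kernel $G$. Then $0\to\Lambda_G\to\Lambda_T\to\Lambda_A\to0$ is exact and splits, so $T\cong G\times A$. We have $\mathfrak a^*\subset\mathfrak t^*$ and $\mathfrak g^*=\mathfrak t^*/\mathfrak a^*$. We regard elements of $\mathfrak g^*$ as forms on any coset $tG$, and identify $\pi_1(tG)=\Lambda_G$.

\subsection{Logarithmic forms and vector fields}
Let $\overline Y$ be a complex manifold. By a \emph{boundary} we mean a finite family $(D_i)$ of closed smooth hypersurfaces, not necessarily connected or nonempty, such that near every point there are holomorphic coordinates in which the $D_i$ through that point are distinct coordinate hyperplanes. Thus $D=\bigcup D_i$ is a simple normal crossing divisor. For a set $J$ of indices put $D_J=\bigcap_{i\in J}D_i$, with $D_\varnothing=\overline Y$, and $D_J^\circ=D_J\setminus\bigcup_{i\notin J}D_i$. The $D_J^\circ$ are the \emph{strata}, and $Y=D_\varnothing^\circ=\overline Y\setminus D$.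

Near $x\in D_J^\circ$ take coordinates $(z_i)_{i\in J},(y_l)$ with $D_i=\{z_i=0\}$. The bundle $\mathcal E=\Omega^1_{\overline Y}(\log D)$ has the local frame $dz_i/z_i,\ dy_l$, and its dual $\Theta=T_{\overline Y}(-\log D)$ has the frame $z_i\partial_{z_i},\ \partial_{y_l}$. The \emph{residue} of a section of $\mathcal E$ along $D_i$ is the restriction to $D_i$ of the coefficient of $dz_i/z_i$; it does not depend on the coordinates. The fibers at $x$ fit into dual exact sequences
\begin{equation}\label{eq:seq}
0\to T^*_xD_J\to\mathcal E_x\xrightarrow{\ \mathrm{res}\ }\mathbb{C}^J\to0,\qquad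
0\to\bigoplus_{i\in J}\mathbb{C}\,z_i\partial_{z_i}\to\Theta_x\to T_xD_J\to0 .
\end{equation}
Here $T_x^*D_J$ is spanned by the $dy_l$. The natural map $T_x^*\overline Y\to\mathcal E_x$ is the restriction $T_x^*\overline Y\to T_x^*D_J$, because $dz_i=z_i\cdot dz_i/z_i$ vanishes at $x$.

We identify the holomorphic tangent bundle with the real one, so that $\sum f_l\partial_{y_l}$ is the vector field $\dot y_l=f_l$. A $C^\infty$ section $v=\sum A_iz_i\partial_{z_i}+\sum B_l\partial_{y_l}$ of $\Theta$ gives the vector field $\hat v$ on $\overline Y$ with $\dot z_i=A_iz_i$, $\dot y_l=B_l$. It is tangent to every $D_K$, so its flow preserves each $D_i$ and $Y$. At $x\in D_J^\circ$ the vector $\hat v(x)$ is the image of $v(x)$ in $T_xD_J$. One must distinguish the zeros of $v$ from those of $\hat v$: we have $v(x)=0$ if and only if $\hat v(x)=0$ and $A_i(x)=0$ for all $i\in J$.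

\subsection{Log critical points}
Let $f\colon\overline Y\to A$ be a holomorphic map to a complex manifold and $x\in D_J^\circ$. The map $T^*_{f(x)}A\to\mathcal E_x$ factors through $T_x^*D_J$. So three conditions are equivalent: $f|_{D_J^\circ}$ is a submersion at $x$; $T^*_{f(x)}A\to\mathcal E_x$ is injective; $\Theta_x\to T_{f(x)}A$ is surjective. If they fail, $x$ is a \emph{log critical point} and $f(x)$ a \emph{log critical value}. By the second condition the log critical points form a closed set, Zariski closed in the algebraic case. If $f$ is algebraic and $A$ is irreducible, the log critical values form a constructible set (Chevalley) of measure zero (Sard's theorem on each stratum), so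
\begin{equation}\label{eq:sard}
\text{the log critical values lie in a proper closed subvariety of }A .
\end{equation}

\begin{lemma}\label{lem:ehr}
Let $f\colon\overline Y\to A$ be proper, and let $V\subset A$ be an open set without log critical values.
\begin{itemize}
\item[(a)] Every $C^\infty$ vector field $\xi$ on $V$ has a lift, that is, a $C^\infty$ section $v$ of $\Theta$ over $f^{-1}(V)$ with $df(\hat v)=\xi$. An integral curve of $\hat v$ is defined as long as the integral curve of $\xi$ below it.
\item[(b)] Every $s\in V$ has a neighborhood $V'$ with a diffeomorphism $f^{-1}(V')\cong V'\times f^{-1}(s)$ over $V'$ that carries $D_i\cap f^{-1}(V')$ to $V'\times(D_i\cap f^{-1}(s))$ for all $i$.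
\end{itemize}
\end{lemma}

\begin{proof}
Over $V$ the bundle map $\Theta\to f^*TA$ is surjective, so lifts exist locally. A convex combination of lifts is a lift, so a partition of unity gives a global one. If the integral curve of $\xi$ exists on a compact time interval, the curve above it stays in the preimage of a compact set, which is compact; hence it exists on the same interval. For (b), take real coordinates $\tau_1,\dots,\tau_r$ on a small cube $V'$ centered at $s$, and let $\phi_l$ be the flow of a lift of $\partial_{\tau_l}$. Then $(\tau,x)\mapsto\phi_r^{\tau_r}\circ\dots\circ\phi_1^{\tau_1}(x)$ is a diffeomorphism $V'\times f^{-1}(s)\to f^{-1}(V')$ over $V'$, and all the flows preserve the $D_i$.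
\end{proof}

\subsection{Log models and their fibers}
The next definition isolates what we need from the sch\"on property. We allow cosets and disconnected varieties, because the definition must pass to fibers.

\begin{definition}\label{def:model}
Let $G\subset T$ be a subtorus and $Y$ a closed smooth pure-dimensional subvariety of a coset $tG$. A \emph{log model} of $Y\subset tG$ is a smooth variety $\overline Y$ containing $Y$ as a dense open subset, with a boundary $(D_i)$ such that $Y=\overline Y\setminus D$, and with nonzero elements $\rho_i\in\Lambda_G$, such that
\begin{itemize}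
\item[(L1)] the forms $\eta\in\mathfrak g^*$ extend to sections of $\mathcal E=\Omega^1_{\overline Y}(\log D)$, and $\mathfrak g^*\otimes\mathcal O_{\overline Y}\to\mathcal E$ is surjective;
\item[(L2)] the residue of $\eta\in\mathfrak g^*$ along $D_i$ is the constant $\eta(\rho_i)$.
\end{itemize}
The finite set $\Phi=\{\rho_i\}\subset\Lambda_G\setminus0$ is the set of \emph{boundary directions}.
\end{definition}

On $Y$ itself (L1) holds for any smooth $Y$; it is a condition at the boundary. Condition (L2) determines the loops around the boundary. On a coordinate polydisc at $x\in D_J^\circ$, the closed form $d\psi/\psi-\sum_{i\in J}\langle\psi,\rho_i\rangle\,dz_i/z_i$ has zero residues, so it is holomorphic and exact. Therefore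
\begin{equation}\label{eq:loop}
\text{the loop in which }z_i\text{ turns once around }0\text{ has class }\rho_i\in\Lambda_G=\pi_1(tG).
\end{equation}

\begin{lemma}\label{lem:fiber}
Let $\overline X$ be a log model of $X\subset T$ with boundary directions $\Phi$. Let $f\colon T\to A$ be a surjection with connected kernel $G$ such that $\Phi\subset\Lambda_G$ and $f|_X$ extends to a morphism $\bar f\colon\overline X\to A$. If $\nu\in A$ is not a log critical value of $\bar f$, then $\overline Y=\bar f^{-1}(\nu)$, with the boundary $(D_i\cap\overline Y)$ and the same $\rho_i$, is a log model of $Y=X\cap f^{-1}(\nu)\subset f^{-1}(\nu)$. It has pure dimension $\dim X-\dim A$ or is empty, and $\mathcal E_{\overline Y}=\mathcal E|_{\overline Y}/(\mathfrak a^*\otimes\mathcal O)$.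
\end{lemma}

\begin{proof}
Let $x\in\overline Y\cap D_J^\circ$, and let $f_1,\dots,f_{\dim A}$ be the pullbacks of coordinates of $A$ centered at $\nu$. Their differentials are independent on $T_xD_J$, so there are coordinates $(z_i),(f_r),(y_l)$ at $x$ with $D_i=\{z_i=0\}$ and $\overline Y=\{f=0\}$. In the coordinates $(z_i),(y_l)$ on $\overline Y$ we see that $(D_i\cap\overline Y)$ is a boundary, that $Y$ is dense, that restriction $\mathcal E|_{\overline Y}\to\mathcal E_{\overline Y}$ is onto with kernel spanned by the $df_r$, and that it preserves residues. The $df_r$ span the image of $\mathfrak a^*\otimes\mathcal O$. So $\mathfrak g^*=\mathfrak t^*/\mathfrak a^*$ generates $\mathcal E_{\overline Y}$.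
\end{proof}

\subsection{Good models of sch\"on varieties}
Let $X\subset T$ be closed, irreducible and smooth, and let $\pi\colon T\to A$ be a surjection of tori with connected kernel $T_A$. A \emph{good model of $X$ over $A$} is a log model $\overline X$ of $X\subset T$ with $\Phi\subset\Lambda_{T_A}$, together with a proper morphism $\bar\pi\colon\overline X\to A$ extending $\pi|_X$. The models in Section~\ref{sec:examples} are good, with $\Phi=\{(0,1)\}$ and $\Phi=\{\pm(0,0,1)\}$. The following lemma is the only place where the definition of sch\"on is used.

\begin{lemma}\label{lem:good}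
A sch\"on variety $X\subset T$ has a good model over every $A$, and the action of $\mathrm{Stab}(X)$ on $X$ extends to an action on it by automorphisms.
\end{lemma}

\begin{proof}
Let $\overline X_0\subset\mathbb{P}_\Sigma$ be a tropical compactification with $\Psi$ smooth. The variety $\mathbb{P}_\Sigma$ may be singular and need not map to a compactification of $A$, so we refine the fan. Let $\Sigma_A$ be a complete fan for $A$, and let $\Sigma'$ be a smooth refinement (toric resolution of singularities) of the fan $\{\sigma\cap\pi^{-1}(\tau)\}_{\sigma\in\Sigma,\ \tau\in\Sigma_A}$. As $\Sigma'$ and $\Sigma$ have the same support, $g\colon\mathbb{P}_{\Sigma'}\to\mathbb{P}_\Sigma$ is proper.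

\emph{Smoothness of $\Psi$ persists.} Put $\overline X'=\overline X_0\times_{\mathbb{P}_\Sigma}\mathbb{P}_{\Sigma'}$, a closed subscheme of $\mathbb{P}_{\Sigma'}$, proper over $\overline X_0$ and hence complete. The map $(t,y)\mapsto(t,g(y),ty)$ identifies $T\times\overline X'$ with $(T\times\overline X_0)\times_{\mathbb{P}_\Sigma}\mathbb{P}_{\Sigma'}$. So the multiplication map $\Psi'\colon T\times\overline X'\to\mathbb{P}_{\Sigma'}$ is a base change of $\Psi$, smooth of relative dimension $\dim X$. Since $\mathbb{P}_{\Sigma'}$ is smooth, so are $T\times\overline X'$ and $\overline X'$. Smooth maps are open, so the preimage under $\Psi'$ of the toric boundary is nowhere dense, and $X=\overline X'\cap T$ is dense in $\overline X'$. Thus $\overline X'$ is the closure of $X$ in $\mathbb{P}_{\Sigma'}$, and $\mathrm{Stab}(X)$ acts on it.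

\emph{$\overline X'$ is a log model.} Let $\sigma\in\Sigma'$ have dimension $r$ and rays $\rho_1,\dots,\rho_r$ (primitive generators). The chart is $U_\sigma\cong\mathbb{C}^r\times(\mathbb{C}^*)^{n-r}$ with coordinates $z_1,\dots,z_r,w_1,\dots,w_{n-r}$, which form a basis of the character lattice with $\langle z_i,\rho_j\rangle=\delta_{ij}$ and $\langle w_l,\rho_j\rangle=0$. The orbit is $O_\sigma=\{z=0\}$, and $\{z_i=0\}$ is the toric divisor of $\rho_i$. By base change, $T\times(\overline X'\cap O_\sigma)\to O_\sigma$ is smooth of relative dimension $\dim X$. Hence the scheme $\overline X'\cap O_\sigma$ is empty or smooth of dimension $(n-r)+\dim X-n=\dim X-r$. It is cut out in the smooth variety $\overline X'\cap U_\sigma$ by the $r$ functions $z_i$, so at each of its points $x$ the differentials of the $z_i|_{\overline X'}$ are independent. Thus the intersections of $\overline X'$ with the toric divisors form a boundary, with local equations $z_i$ and with stratum $\overline X'\cap O_\sigma$ at $x$. Every character is a monomial $\psi=z^\alpha w^\beta$ with $\alpha_i=\langle\psi,\rho_i\rangle$, and $d\psi/\psi=\sum\alpha_i\,dz_i/z_i+\sum\beta_l\,dw_l/w_l$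 is a logarithmic form with residues $\langle\psi,\rho_i\rangle$. This is (L2). In the first sequence of \eqref{eq:seq}, the forms $dz_i/z_i$ map onto $\mathbb{C}^J$, and the forms $dw_l/w_l$ span the cotangent space of $O_\sigma$, hence that of the submanifold $\overline X'\cap O_\sigma$. So $\mathfrak t^*\to\mathcal E_x$ is onto, which is (L1).

\emph{Properness over $A$.} Each cone of $\Sigma'$ maps into a cone of $\Sigma_A$, so $\pi$ extends to $\mathbb{P}_{\Sigma'}\to\mathbb{P}_{\Sigma_A}$, and the restriction to the complete variety $\overline X'$ is proper. Let $\overline X\subset\overline X'$ be the preimage of $A$. It is open, stable under $\mathrm{Stab}(X)$, and proper over $A$. It is the union of the sets $\overline X'\cap O_\sigma$ with $\pi(\sigma)=0$. As boundary we keep the divisors of the rays $\rho$ with $\pi(\rho)=0$, that is, $\rho\in\Lambda_{T_A}$.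
\end{proof}

\subsection{Splitting off the stabilizer}\label{ssec:red}
A subtorus of $T'$ that preserves $X$ makes all Euler characteristics of fibers vanish, so we remove it. Let $H$ be the identity component of $\mathrm{Stab}(X)\cap T'$; it is a subtorus. Choose splittings $T'=T_1'\times H$ and $T=T'\times M'$, and put $T_1=T_1'\times M'$. Then $T=T_1\times H$ and $T_1/T_1'=M$. Let $X_1=X\cap T_1$, and let $p_1\colon X_1\to M$ be its projection along $T_1'$, with fibers $F_s^1$.

\begin{proposition}\label{prop:red}
Let $X$ be sch\"on and $p$ dominant.
\begin{itemize}
\item[(a)] $X=X_1\times H$, $F_s=F^1_s\times H$ and $\mathrm{Stab}(X)=\mathrm{Stab}(X_1)\times H$. The variety $X_1\subset T_1$ is closed, irreducible and smooth, and $p_1$ is dominant.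
\item[(b)] $X_1$ has a good model over every quotient $T_1\to A$ with connected kernel.
\item[(c)] $\lambda_\rho(\mathbb{C}^*)\not\subset\mathrm{Stab}(X_1)$ for all nonzero $\rho\in\Lambda_{T_1'}$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Since $HX=X$, a point $(x,h)\in T_1\times H$ lies in $X$ if and only if $(x,1)$ does. So $X=X_1\times H$ and $p(x,h)=p_1(x)$, which gives all the claims.

(b) Let $T_A$ be the kernel of $T_1\to A$; it is also the kernel of $T=T_1\times H\to A\times H$. Let $\bar\pi\colon\overline X\to A\times H$ be the good model of Lemma~\ref{lem:good}, and let $\bar f\colon\overline X\to H$ be its second component. The map $\bar f$ is $H$-equivariant on $X$, hence on $\overline X$, and $H$ preserves $D$. So the set of log critical values of $\bar f$ is invariant under translations of $H$, and by \eqref{eq:sard} it is empty. Since $\Phi\subset\Lambda_{T_A}\subset\Lambda_{T_1}$, Lemma~\ref{lem:fiber} shows that $\overline X_1=\bar f^{-1}(1)$ is a log model of $X_1\subset T_1$ with directions in $\Lambda_{T_A}$. It equals $\bar\pi^{-1}(A\times\{1\})$, so it is proper over $A$.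

(c) Otherwise $\lambda_\rho(\mathbb{C}^*)\times H$ would be a connected subgroup of $\mathrm{Stab}(X)\cap T'$ strictly larger than $H$.
\end{proof}

\section{The set of log critical values}\label{sec:delta}

In Sections~\ref{sec:delta}, \ref{sec:index} and~\ref{sec:twisted} we work with $(X_1,T_1,T_1')$ and drop the index. So we are in the \emph{reduced situation}: $X\subset T$ is closed, irreducible and smooth of dimension $d+m$, it has good models over all quotients with connected kernel, $p\colon X\to M$ is dominant, and, with $\Lambda'=\Lambda_{T'}$,
\begin{equation}\label{eq:reduced}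
\lambda_\rho(\mathbb{C}^*)\not\subset\mathrm{Stab}(X)\quad\text{for all }0\ne\rho\in\Lambda'.
\end{equation}
Fix a good model $\bar p\colon\overline X\to M$, with $D$, $\mathcal E$ and $\Phi\subset\Lambda'\setminus0$. Put $\overline F_s=\bar p^{-1}(s)$ and $e(s)=\chi_c(F_s)$. Let $\Delta\subset M$ be the set of log critical values of $\bar p$. Thus $s\in\Delta$ if and only if some nonzero $\eta\in\mathfrak m^*$ vanishes in $\mathcal E_x$ for some $x\in\overline F_s$.

\begin{lemma}\label{lem:delta}
The set $\Delta$ is a proper closed subvariety of $M$. Over $M\setminus\Delta$ the maps $p$ and $\bar p|_{D_K}$ are $C^\infty$ locally trivial fibrations. For $s\notin\Delta$ the fiber $F_s$ is nonempty and smooth of pure dimension $d$, the fiber $\overline F_s$ is a compact log model of $F_s$, and $e(s)$ has a constant value $e_{\mathrm{gen}}$.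
\end{lemma}

\begin{proof}
$\Delta$ is the image of a closed subvariety under a proper map, and $\Delta\ne M$ by \eqref{eq:sard}. Local triviality is Lemma~\ref{lem:ehr}(b). The complement of a proper subvariety in a connected manifold is connected, so all fibers over $M\setminus\Delta$ are homeomorphic, and they are nonempty because $p$ is dominant. The rest is Lemma~\ref{lem:fiber}.
\end{proof}

Condition \eqref{eq:reduced} concerns $X$, but we will need it for components of subvarieties of $X$ cut out by slices. The following lemma transfers it to general fibers. For $\rho\in\Lambda_T$ let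
\[
X_\rho=\{x\in X:\lambda_\rho(\mathbb{C}^*)x\subset X\}=\bigcap_{z\in\mathbb{C}^*}\bigl(X\cap\lambda_\rho(z)^{-1}X\bigr).
\]
This is a closed subvariety, and $X_\rho=X$ if and only if $\lambda_\rho(\mathbb{C}^*)\subset\mathrm{Stab}(X)$.

\begin{lemma}\label{lem:U}
There is a dense Zariski open set $U\subset M\setminus\Delta$ such that for $s\in U$ and $\rho\in\Phi$ no connected component of $F_s$ is contained in $X_\rho$.
\end{lemma}

\begin{proof}
By \eqref{eq:reduced}, $\dim X_\rho<d+m$ for $\rho\in\Phi$. Hence the constructible set of $s$ with $\dim(X_\rho\cap F_s)\ge d$ has dimension less than $m$. Remove the closures of these finitely many sets from $M\setminus\Delta$. For the remaining $s$ every component of $F_s$ has dimension $d>\dim(X_\rho\cap F_s)$.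
\end{proof}

\section{Counting zeros of logarithmic forms}\label{sec:zeros}

This section relates Euler characteristics to zeros of sections of $\mathcal E$, and it ends with the absolute version of the index formula.

\subsection{Standard facts on indices}
Let $W$ be a compact oriented manifold of dimension $2r$, possibly with boundary, and $\mathcal V$ an oriented real vector bundle of rank $2r$ on $W$. An isolated zero of a section has an index, the local degree; at a nondegenerate zero it is the sign of the determinant of the linear part. On a point the zero section has index $1$. For a section $\sigma$ without zeros on $\partial W$, let $\#_W(\sigma)$ be the sum of the indices of any section that agrees with $\sigma$ on $\partial W$ and has isolated zeros. Complex manifolds and bundles carry the complex orientation.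
\begin{itemize}
\item[(I1)] $\#_W(\sigma)$ is well defined and depends only on the homotopy class of $\sigma|_{\partial W}$ among nowhere zero sections. If $\partial W=\varnothing$, it does not depend on $\sigma$.
\item[(I2)] An isolated zero of a holomorphic section of a holomorphic bundle has index $\ge1$.
\item[(I3)] (Poincar\'e--Hopf) If $\xi$ is a vector field with isolated zeros that points outward along $\partial W$, then the sum $\mathrm{Ind}(\xi)$ of its indices is $\chi(W)$. The index of $\xi\oplus\xi'$ at a zero in a product is the product of the indices.
\item[(I4)] Let $\mathcal V$ be complex of rank $r$ with a Hermitian metric, and let $\sharp\colon\mathcal V\to\mathcal V^\vee$ be the conjugate-linear isomorphism with $\beta^\sharp(\beta)=|\beta|^2$. Then $\#_W(\sigma^\sharp)=(-1)^r\#_W(\sigma)$, because in unitary frames $\sharp$ is complex conjugation on $\mathbb{C}^r$, of real determinant $(-1)^r$.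
\end{itemize}

Let $\overline Y$ be a complex manifold with boundary divisor $(D_i)$ and $W\subset\overline Y$ a compact set such that all $D_K\cap W$ are manifolds with boundary. Then
\begin{equation}\label{eq:inclexcl}
\chi_c(Y\cap W)=\sum_K(-1)^{|K|}\chi(D_K\cap W).
\end{equation}
Indeed, with $j\colon Y\cap W\to W$, the sequence $0\to j_!\mathbb{C}\to\mathbb{C}_W\to\bigoplus_{|K|=1}\mathbb{C}_{D_K\cap W}\to\bigoplus_{|K|=2}\mathbb{C}_{D_K\cap W}\to\cdots$ is exact: its stalk at a point of $D_J^\circ$ with $J\neq\varnothing$ is the augmented cochain complex of the simplex with vertex set $J$.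

\subsection{Logarithmic zeros and ordinary zeros}
Poincar\'e--Hopf applies to the fields $\hat v|_{D_K}$ on the closed strata, not to the section $v$ of $\Theta$, and $\hat v$ has zeros on $D$ that $v$ does not have. These extra zeros cancel in the alternating sum. For example, on $\mathbb{P}^1$ with $D=\{0,\infty\}$ the section $v=z\partial_z$ of $\Theta$ has no zero, $\hat v$ has two zeros of index $1$, and $2-1-1=0$.

\begin{lemma}\label{lem:logzeros}
Let $\overline Y$ be a complex manifold of pure dimension with boundary $(D_i)$, and let $W\subset\overline Y$ be a compact domain with smooth, possibly empty, boundary $\partial W$. Let $v_0$ be a $C^\infty$ section of $\Theta$ over $W$ such that $\hat v_0$ has no zero on $\partial W$. Then there is a $C^\infty$ section $v$, equal to $v_0$ near $\partial W$, such that $\hat v$ has finitely many zeros and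
\begin{equation}\label{eq:altsum}
\sum_K(-1)^{|K|}\,\mathrm{Ind}\bigl(\hat v|_{D_K\cap W}\bigr)=\#_W(v).
\end{equation}
\end{lemma}

\begin{proof}
We first find $v$ such that, for every $J$,
\begin{itemize}
\item[(a)] the vector field $\hat v|_{D_J^\circ}$ on $D_J^\circ\cap W$ has only nondegenerate zeros;
\item[(b)] at such a zero $x$ all coefficients $A_i(x)$, $i\in J$, are nonzero.
\end{itemize}
Let $h\ge0$ be a $C^\infty$ function with compact support in the interior of $W$ that is positive on the zero set of $\hat v_0$. Let $\sigma_1,\dots,\sigma_L$ be $C^\infty$ sections that span $\Theta_x$ over $\mathbb{R}$ for all $x\in W$, and put $v_\tau=v_0+h\sum\tau_l\sigma_l$ for $\tau\in\mathbb{R}^L$. Where $h=0$ we have $\hat v_\tau=\hat v_0\ne0$. On $D_J^\circ\cap\{h>0\}$ the map $(x,\tau)\mapsto v_\tau(x)$ to the total space of $\Theta|_{D_J^\circ}$ is a submersion. By parametric transversality, for almost all $\tau$ the section $v_\tau|_{D_J^\circ}$ is transverse there to the subbundle $\mathcal N_J=\ker(\Theta|_{D_J^\circ}\to TD_J^\circ)$ and to the subbundles $\{A_i=0\}\subset\mathcal N_J$, $i\in J$. Transversality to $\mathcal N_J$ is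 (a). The smaller subbundles have real codimension $\dim_{\mathbb{R}}D_J+2$, so a transverse section misses them, which is (b). Let $v=v_\tau$ for such a $\tau$.

Let $x\in D_J^\circ$ be a zero of $\hat v$ and $K\subset J$. On $D_K$ the coordinates are $(z_i)_{i\in J\setminus K}$ and $y$, and $\hat v|_{D_K}$ has components $A_iz_i$ and $B$, with $B(x)=0$. Since $z_i(x)=0$, the differential of $A_iz_i$ at $x$ is $A_i(x)\,dz_i$. So the linear part of $\hat v|_{D_K}$ at $x$ is block triangular. Its diagonal blocks are the multiplications by $A_i(x)$, of real determinant $|A_i(x)|^2>0$, and $\partial_yB(x)$, which is invertible by (a). Thus $x$ is a nondegenerate zero of $\hat v|_{D_K}$ of index $\epsilon_x=\operatorname{sign}\det_{\mathbb{R}}\partial_yB(x)$, the same for all $K\subset J$. For $K=\varnothing$ this shows that the zeros of $\hat v$ are isolated, so there are finitely many. The zero $x$ lies on $D_K$ exactly for $K\subset J$, so it contributes $\epsilon_x\sum_{K\subset J}(-1)^{|K|}$ to the left side of \eqref{eq:altsum}. This is $0$ for $J\ne\varnothing$ and $\epsilon_x$ for $J=\varnothing$. On the other hand, by (b) the section $v$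 of $\Theta$ has no zero on $D$, and on $Y$ it is the vector field $\hat v$. So the right side is also $\sum_{x\in Y}\epsilon_x$.
\end{proof}

\subsection{Moving zeros off the boundary}
To show that a count of zeros is positive, we need a holomorphic section with isolated zeros and at least one zero. A form with nonzero residues has isolated zeros, but it might have none. So we perturb the form and the zero together, in the space of pairs (point, form vanishing at the point). Condition (L1) makes this space irreducible.

\begin{lemma}\label{lem:move}
Let $\overline Y$ be a connected log model of $Y\subset tG$ with boundary directions $\Phi$, and let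
\[
\mathcal P=\{(x,\eta)\in\overline Y\times\mathfrak g^*:\ \eta|_x=0\text{ in }\mathcal E_x\}.
\]
\begin{itemize}
\item[(a)] If $\eta(\rho)\ne0$ for all $\rho\in\Phi$, then the zeros of $\eta$ lie in $Y$, and every compact analytic subset of the zero set is finite.
\item[(b)] If $\lambda_\rho(\mathbb{C}^*)Y\ne Y$ for all $\rho\in\Phi$, then the pairs $(x,\eta)$ with $\eta(\rho)\ne0$ for all $\rho\in\Phi$ are dense in $\mathcal P$ in the classical topology.
\end{itemize}
\end{lemma}

\begin{proof}
(a) At $x\in D_J^\circ$ with $J\ne\varnothing$ the residue map in \eqref{eq:seq} sends $\eta|_x$ to $(\eta(\rho_i))_{i\in J}\neq0$. So the zeros lie in $Y$, which is affine. The coordinate functions of $Y$ are constant on each irreducible component of a compact analytic subset, by the maximum principle, so such a subset is finite.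

(b) By (L1), $\mathcal P$ is the kernel of a surjection of vector bundles, so it is a vector bundle over the irreducible variety $\overline Y$, and it is irreducible. It suffices to show that each closed subset $\{\eta(\rho)=0\}$ of $\mathcal P$ is proper, since the complement of finitely many proper closed subvarieties is classically dense. Suppose that $\eta(\rho)=0$ on $\mathcal P$. For $x\in Y$ the fiber $\mathcal P_x$ is the annihilator of the translated tangent space $x^{-1}T_xY\subset\mathfrak g$. All its elements kill $\rho$, so $\rho\in x^{-1}T_xY$. Thus the invariant fields of $\rho$ and $\sqrt{-1}\,\rho$ are tangent to the closed submanifold $Y\subset tG$, their flows preserve $Y$, and $\lambda_\rho(\mathbb{C}^*)Y=Y$, a contradiction.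
\end{proof}

The hypothesis of (b) cannot be dropped. For $\overline Y=\overline Y_1\times\mathbb{P}^1\supset Y_1\times\mathbb{C}^*$ we have $\mathcal E=\mathcal E_1\oplus\mathcal O\,dz/z$. A form $\eta_1+\beta\,dz/z$ has no zero if $\beta\ne0$, and for $\beta=0$ its zero set is a union of lines $\{x\}\times\mathbb{P}^1$.

\begin{proposition}\label{prop:abs}
Let $\overline Y$ be a compact connected log model of $Y\subset tG$ of dimension $r\geq1$. If $\lambda_\rho(\mathbb{C}^*)Y\ne Y$ for all $\rho\in\Phi$, then $(-1)^r\chi(Y)\ge1$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:move}(b) there is $(x,\eta)\in\mathcal P$ with $\eta(\rho)\neq0$ for all $\rho\in\Phi$. The zero set of $\eta$ is compact, contains $x$, and is finite by Lemma~\ref{lem:move}(a). So $I=\#_{\overline Y}(\eta)\ge1$ by (I2). Take $v$ as in Lemma~\ref{lem:logzeros} with $W=\overline Y$. By \eqref{eq:inclexcl}, (I3), \eqref{eq:altsum}, (I1) and (I4),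
\[
\chi_c(Y)=\sum_K(-1)^{|K|}\chi(D_K)=\sum_K(-1)^{|K|}\mathrm{Ind}(\hat v|_{D_K})=\#_{\overline Y}(v)=\#_{\overline Y}(\eta^\sharp)=(-1)^rI.\qedhere
\]
\end{proof}

For $Y=\{x+y=1\}$ and $\overline Y=\mathbb{P}^1$ we have $\Phi=\{(1,0),(0,1),(-1,-1)\}$. The form $\alpha\,dx/x+\beta\,dy/y$ with $\alpha,\beta,\alpha+\beta\ne0$ has the single simple zero $x=\alpha/(\alpha+\beta)$, in agreement with $\chi(Y)=-1$.

\section{The local index formula}\label{sec:index}

We are in the reduced situation of Section~\ref{sec:delta}. Let $Z$ be an irreducible component of $\Delta$, of codimension $c\ge1$. We want to compare $e(s_0)$, for generic $s_0\in Z$, with $e_{\mathrm{gen}}$.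

\subsection{Slices}\label{ssec:slices}
The log critical points over $Z$ come in families along $Z$, so we cut $M$ by a $c$-dimensional slice on which the log critical value is isolated. The slice must preserve the structure of a log model, so we take a coset of a subtorus.

Let $Z^\circ\subset Z$ be a dense Zariski open set of smooth points of $Z$ that lie on no other component of $\Delta$ and satisfy
\begin{equation}\label{eq:dimF}
\dim F_s\le d+c-1 .
\end{equation}
This condition is generic: $p^{-1}(Z)$ is a proper subvariety of $X$ because $p$ is dominant, so $\dim p^{-1}(Z)\le d+m-1$, and the set of $s\in Z$ with $\dim F_s\ge d+c$ has dimension at most $m-c-1<\dim Z$.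

Fix $z_0\in Z^\circ$. The $c$-dimensional subspaces of $\mathfrak m$ complementary to $z_0^{-1}T_{z_0}Z$ form a nonempty Zariski open subset of the Grassmannian, and rational subspaces are Zariski dense. So there is a subtorus $S_0\subset M$ of dimension $c$ whose Lie algebra is such a complement. Let $\kappa\colon M\to A=M/S_0$ be the quotient. Then $\kappa|_Z$ is \'etale at $z_0$, hence dominant. By \eqref{eq:sard} there is a dense Zariski open set $A^\circ\subset\kappa(U)$ containing no log critical value of $\kappa\circ\bar p$. Put
\[
Z^*=\{s_0\in Z^\circ:\ \kappa(s_0)\in A^\circ,\ \kappa|_Z\text{ is \'etale at }s_0\},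
\]
a dense Zariski open subset of $Z$. For $s_0\in Z^*$ the \emph{slice at $s_0$} is $S=s_0S_0=\kappa^{-1}(\kappa(s_0))$. Let $G=\ker(T\to A)\supset T'$, a subtorus, and
\[
X_S=p^{-1}(S),\qquad\overline X_S=\bar p^{-1}(S),\qquad p_S=p|_{X_S},\qquad\bar p_S=\bar p|_{\overline X_S}\colon\overline X_S\to S .
\]

\begin{lemma}\label{lem:slice}
Let $s_0\in Z^*$.
\begin{itemize}
\item[(a)] $\overline X_S$ is a log model of pure dimension $d+c$ of $X_S$ in a coset of $G$, with boundary directions $\Phi$, and $\bar p_S$ is proper.
\item[(b)] The log critical values of $\bar p_S$ are the points of $S\cap\Delta$, and $s_0$ is an isolated point of this set.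
\item[(c)] $S\cap U$ is dense in $S$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) is Lemma~\ref{lem:fiber} for $\kappa\circ\bar p$; it also gives $\mathcal E_S:=\mathcal E_{\overline X_S}=\mathcal E|_{\overline X_S}/(\mathfrak a^*\otimes\mathcal O)$. For (b), let $x\in\overline X_S$. The map $\mathfrak a^*\to\mathcal E_x$ is injective. Hence $\mathfrak m^*\to\mathcal E_x$ is injective if and only if $\mathfrak m^*/\mathfrak a^*\to\mathcal E_x/\mathfrak a^*=\mathcal E_{S,x}$ is, and $\mathfrak m^*/\mathfrak a^*=\mathfrak s_0^*$ is the cotangent space of $S$. So $x$ is log critical for $\bar p_S$ if and only if it is for $\bar p$. Near $s_0$ we have $\Delta=Z$, and $\kappa|_Z$ is injective near $s_0$, so $s_0$ is isolated in $S\cap\Delta$. (c) holds since $S\cap U$ is a nonempty Zariski open subset of the irreducible variety $S$.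
\end{proof}

\subsection{The formula}

\begin{proposition}\label{prop:index}
For $s_0\in Z^*$ we have $e(s_0)-e_{\mathrm{gen}}=(-1)^{d+c}I$ with an integer $I\ge1$.
\end{proposition}

\begin{proof}
In this proof $D_K$ and $\Theta=\mathcal E_S^\vee$ refer to $\overline X_S$. By Lemma~\ref{lem:slice}(b) there are $x_0\in\overline F_{s_0}$ and $0\ne\eta_0\in\mathfrak s_0^*\subset\mathfrak g^*$ with $\eta_0|_{x_0}=0$ in $\mathcal E_{S,x_0}$. Choose linear coordinates $\zeta=(\zeta_1,\dots,\zeta_c)$ on $\mathfrak s_0$ with $\zeta_1=\eta_0$, and use $\zeta\mapsto s_0\exp(\zeta)$ as a chart of $S$ at $s_0$. In this chart the invariant form $\eta_0$ is $d\zeta_1$. Let $\mathbb{B}_r=\{|\zeta|\le r\}$. Fix $\delta>0$ such that the chart is defined on a neighborhood of $\mathbb{B}_\delta$ and $s_0=0$ is the only point of $\Delta$ in it. Put $W=\bar p_S^{-1}(\mathbb{B}_\delta)$ and $W'=\bar p_S^{-1}(\mathbb{B}_{\delta/2})$. Off $\overline F_{s_0}$ the map $\bar p_S$ is a submersion on each $D_K$, since $T_xD_K\supset T_xD_J$ for $x\in D_J^\circ$, $K\subset J$. So $W$, $W'$ and all $D_K\cap W$ are compact manifolds with boundary.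

The section $\eta_0$ of $\mathcal E_S$ has no zero on $W\setminus\overline F_{s_0}$, so $I=\#_{W'}(\eta_0)$ is defined. The vector field dual to $\eta_0$ behaves on $\partial W'$ like a lift of the constant field $\mathbf e_1=\partial_{\zeta_1}$, which does not point outward. To apply Poincar\'e--Hopf we interpolate between $\mathbf e_1$ and the radial field over the shell $\delta/2<|\zeta|<\delta$. The interpolation creates one zero in the base, and the fiber over it accounts for the term $e_{\mathrm{gen}}$.

\emph{Step 1: a vector field on $W$.} Let $\delta/2<r_1<r_2<\delta$, and let $\varphi$ be a $C^\infty$ function equal to $1$ on $[0,r_1]$, strictly decreasing on $[r_1,r_2]$, and $0$ on $[r_2,\delta]$. On $\mathbb{B}_\delta$ put $\xi=(1-\varphi)\zeta+\varphi\,\mathbf e_1$ with $\varphi=\varphi(|\zeta|)$. It has no zero where $\varphi\in\{0,1\}$. A zero with $0<\varphi<1$ has the form $\zeta=-r\mathbf e_1$ with $r=\varphi(r)/(1-\varphi(r))$. On $(r_1,r_2)$ the right side decreases strictly from $+\infty$ to $0$, so there is exactly one solution. Thus $\xi$ has exactly one zero $a$, which lies in the shell, and its index is $\chi(\mathbb{B}_\delta)=1$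 by (I3).

By Lemma~\ref{lem:ehr}(a), $\xi$ lifts to a section of $\Theta$ over $W\setminus\overline F_{s_0}$. Multiply the lift by a function of $|\zeta|$ that vanishes near $0$ and is $1$ for $|\zeta|\ge\delta/4$, and then modify it in the interior of $W'$ by Lemma~\ref{lem:logzeros}; this is allowed because $\hat v$ lifts $\mathbf e_1\ne0$ on $\partial W'$. We obtain a section $v$ of $\Theta$ over $W$ that satisfies \eqref{eq:altsum} on $W'$ and lifts $\xi$ over the closed shell.

It remains to isolate the zeros over $a$. By Lemma~\ref{lem:ehr}(b), over a small ball $V'$ around $a$ in the open shell there is a trivialization $V'\times\overline F_a$ compatible with the $D_i$. Lemma~\ref{lem:logzeros} on the compact manifold $\overline F_a$ gives a vector field $w$, tangent to all $D_K\cap\overline F_a$, with finitely many zeros. Let $\beta\colon V'\to[0,1]$ have compact support and equal $1$ near $a$, and let $\tilde v=\beta\cdot(\xi\oplus w)+(1-\beta)\hat v$, a vector field on $W$ that equals $\hat v$ outside $\bar p_S^{-1}(V')$. It is tangent to all $D_K$ and lifts $\xi$ over the shell. So over the shell its zeros lie over $a$, where $\tilde v=\xi\oplus w$.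 By (I3), the zeros of $\tilde v|_{D_K}$ over $a$ have total index $1\cdot\mathrm{Ind}(w|_{D_K\cap\overline F_a})=\chi(D_K\cap\overline F_a)$.

\emph{Step 2: $\#_{W'}(v)=e(s_0)-e_{\mathrm{gen}}$.} Over $|\zeta|=\delta$ the field $\tilde v$ lifts the radial field $\zeta$, so it points outward along the boundary of $D_K\cap W$. Poincar\'e--Hopf gives
\[
\chi(D_K\cap W)=\mathrm{Ind}(\hat v|_{D_K\cap W'})+\chi(D_K\cap\overline F_a).
\]
Summing with signs $(-1)^{|K|}$ and using \eqref{eq:inclexcl} twice and \eqref{eq:altsum}, we get
\[
\chi_c(X_S\cap W)=\#_{W'}(v)+\chi_c(F_a)=\#_{W'}(v)+e_{\mathrm{gen}},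
\]
since $a\notin\Delta$. The flow of a lift of $-\zeta/|\zeta|$ identifies the open subset $(X_S\cap W)\setminus F_{s_0}$ with $\Gamma\times(0,\delta]$, where $\Gamma$ is the part of $X_S$ over $|\zeta|=\delta$. Since $H^*_c((0,\delta])=0$, the K\"unneth formula shows that this open set has $H_c^*=0$. So $H_c^*(X_S\cap W)\cong H_c^*(F_{s_0})$ and $\chi_c(X_S\cap W)=e(s_0)$.

\emph{Step 3: $\#_{W'}(v)=(-1)^{d+c}I$.} Choose a Hermitian metric on $\mathcal E_S$. On $\partial W'$ we have $\eta_0(v)=d\zeta_1(\mathbf e_1)=1$ and $\eta_0(\eta_0^\sharp)=|\eta_0|^2>0$. So $\eta_0$ is positive on the segment from $v$ to $\eta_0^\sharp$, which therefore consists of nowhere zero sections of $\Theta|_{\partial W'}$. By (I1) and (I4), $\#_{W'}(v)=\#_{W'}(\eta_0^\sharp)=(-1)^{d+c}I$.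

\emph{Step 4: $I\ge1$.} Let $\overline Y$ be the connected component of $\overline X_S$ containing $x_0$, and $Y=X_S\cap\overline Y$, which is open and closed in $X_S$. We check the hypothesis of Lemma~\ref{lem:move}(b). Suppose that $\lambda_\rho(\mathbb{C}^*)Y=Y$ for some $\rho\in\Phi$; then $Y\subset X_\rho$. Since $Y$ is dense in $\overline Y$, the part of $Y$ over the interior of $\mathbb{B}_{\delta/2}$ is a nonempty open subset, of dimension $d+c$. By \eqref{eq:dimF} it is not contained in $F_{s_0}$. At a point of it outside $F_{s_0}$ the map $p_S$ is a submersion, so $p(Y)$ contains a nonempty open subset of $S$, and by Lemma~\ref{lem:slice}(c) a point $s'\in U$. The set $Y\cap F_{s'}$ is nonempty, open and closed in $F_{s'}$. So $X_\rho$ contains a connected component of $F_{s'}$, contrary to Lemma~\ref{lem:U}.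

Hence there are pairs $(x_1,\eta)\in\mathcal P$ arbitrarily close to $(x_0,\eta_0)$ with $\eta(\rho)\ne0$ for all $\rho\in\Phi$. For a close enough pair, $x_1$ lies in the interior of $W'$, and the segment from $\eta_0$ to $\eta$ has no zero on the compact set $\partial W'$, so $I=\#_{W'}(\eta)$. The zero set of $\eta$ in $W'$ is a compact analytic subset of the interior. It is finite by Lemma~\ref{lem:move}(a), applied to each component of $\overline X_S$, and it contains $x_1$. By (I2), $I\ge1$.
\end{proof}

\section{Twisted cohomology and the codimension of $\Delta$}\label{sec:twisted}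

We remain in the reduced situation. To exclude $c\ge2$ we show that $e(s_0)=e_{\mathrm{gen}}$ in that case. The cohomology of a fiber with constant coefficients is spread over many degrees and is hard to compare with that of nearby fibers. A twist by a rank one local system does not change the Euler characteristic, and a generic twist kills all contributions of the boundary. Then cohomology with and without supports agree, and the vanishing theorem for affine varieties applies to both.

\subsection{Standard facts on sheaves}
Sheaves are sheaves of complex vector spaces in the classical topology. A bounded complex on a variety is \emph{constructible} if its cohomology sheaves are local systems of finite rank on the strata of a finite partition into smooth locally closed subvarieties.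
\begin{itemize}
\item[(S1)] For morphisms of varieties, $f^*,Rf_*,Rf_!,f^!$ preserve constructibility. If $\mathcal G$ is constructible on a smooth variety and $\mathbb{B}$ is a small open coordinate ball around $s$, then $R\Gamma(\mathbb{B},\mathcal G)\cong\mathcal G_s$.
\item[(S2)] (Proper base change) $Rf_!$ commutes with restriction to subvarieties of the base; in particular $(Rf_!\mathcal G)_s=R\Gamma_c(f^{-1}(s),\mathcal G)$. For proper $f$, $Rf_!=Rf_*$.
\item[(S3)] (Duality) If $Y$ is smooth of pure dimension $r$, $F\subset Y$ is a closed subvariety and $\mathcal L$ is a rank one local system, then $H^i_F(Y,\mathcal L)\cong H_c^{2r-i}(F,\mathcal L^{-1})^\vee$. For $F=Y$ this is Poincar\'e duality.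
\item[(S4)] (Artin's vanishing theorem) If $F$ is affine and $\mathcal G$ is a constructible sheaf, then $H^i(F,\mathcal G)=0$ for $i>\dim F$.
\item[(S5)] For a closed set $\iota\colon C\to\mathbb{B}$ there is a long exact sequence $\cdots\to H^i_C(\mathbb{B},\mathcal G)\to H^i(\mathbb{B},\mathcal G)\to H^i(\mathbb{B}\setminus C,\mathcal G)\to H^{i+1}_C(\mathbb{B},\mathcal G)\to\cdots$, and $H^i_C(\mathbb{B},\mathcal G)=H^i(C,\iota^!\mathcal G)$.
\end{itemize}
We also need two elementary facts.

\begin{lemma}\label{lem:elem}
\begin{itemize}
\item[(a)] Let $\mathcal N$ be a local system of finite rank on a product of discs and punctured discs. If the loop around the puncture in one of the factors acts on $\mathcal N$ without eigenvalue $1$, then all cohomology of $\mathcal N$ vanishes.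
\item[(b)] If $\mathcal L$ is a rank one local system on an affine variety $F$, then $\chi_c(F,\mathcal L)=\chi_c(F)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $g$ be the monodromy of that loop and $f$ the projection forgetting that factor. The stalks of $R^if_*\mathcal N$ are the cohomology groups of a punctured disc, namely the kernel and cokernel of $g-1$, which vanish. So $Rf_*\mathcal N=0$.
(b) Triangulate a projective closure of $F$ so that the complement of $F$ is a subcomplex. Then $F$ is a finite union of open simplices, on each of which $\mathcal L$ is trivial. By additivity both sides equal $\sum(-1)^{\dim}$ over these simplices.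
\end{proof}

\subsection{Generic rank one local systems}
Rank one local systems on $T'$ are the points $\mathcal L$ of the torus $\mathrm{Hom}(\Lambda',\mathbb{C}^*)$. By a \emph{condition} we mean an inequality $\mathcal L(\gamma)\ne\mu$ with $0\ne\gamma\in\Lambda'$ and $\mu\in\mathbb{C}^*$. Since $\mathcal L\mapsto\mathcal L(\gamma)$ is a nontrivial character, a condition holds off a closed nowhere dense set. By the Baire category theorem, countably many conditions on $\mathcal L$ and on $\mathcal L^{-1}$ can be satisfied at once. (If $\Lambda'=0$, no conditions will occur.)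

The special fibers $F_s$, $s\in\Delta$, may be singular, and $\overline F_s$ is not a log model of them. The next lemma applies to any closed subvariety, at the price of conditions that depend on it. Some condition is needed: for $F=T'=\mathbb{C}^*$, the fiber over $(1,1)$ in Section~\ref{ssec:surface}, we have $H_c^2(F,\mathbb{C})\ne0$.

\begin{lemma}\label{lem:vanish}
For a closed subvariety $F\subset T'$ there are finitely many conditions on $\mathcal L$ which imply $H^i_c(F,\mathcal L)=0$ for $i>\dim F$.
\end{lemma}

\begin{proof}
Let $j\colon T'\to P$ be a smooth projective toric compactification. We claim that for every constructible complex $\mathcal G$ on $T'$, finitely many conditions imply that $j_!(\mathcal G\otimes\mathcal L)\to Rj_*(\mathcal G\otimes\mathcal L)$ is an isomorphism. For $\mathcal G=\mathbb{C}_F$, taking cohomology on the compact space $P$ gives $H^i_c(F,\mathcal L)=H^i(F,\mathcal L)$, and (S4) proves the lemma.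

We prove the claim by induction on the dimension of the closure $C$ of the support of $\mathcal G$. If the claim holds for two terms of a distinguished triangle, it holds for the third, with the union of the conditions. So we may assume that $\mathcal G$ is a sheaf. Let $V\subset C$ be a dense smooth Zariski open subset on which $\mathcal G$ is a local system $\mathcal N$, and let $\iota\colon V\to T'$ be the inclusion. The cone of $\mathcal G\to R\iota_*\mathcal N$ is constructible and supported on $C\setminus V$, which has smaller dimension. So it suffices to treat $R\iota_*\mathcal N$, and we may assume that $V$ is connected.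

By Hironaka's theorem there are a smooth projective variety $\hat V\supset V$, with $\hat V\setminus V$ a simple normal crossing divisor, and a morphism $\hat\phi\colon\hat V\to P$ extending $j\circ\iota$. Let $\tilde V=\hat\phi^{-1}(T')$ and $\phi=\hat\phi|_{\tilde V}\colon\tilde V\to T'$, which is proper. The complement $\hat V\setminus\tilde V$ is the preimage of the Cartier divisor $P\setminus T'$. So it has pure codimension one and is a union of components $C_1,\dots,C_r$ of $\hat V\setminus V$. Let $V\xrightarrow{\ \alpha\ }\tilde V\xrightarrow{\ \beta\ }\hat V$ be the inclusions and $\mathcal N'=\mathcal N\otimes\iota^*\mathcal L$. Then $R\iota_*\mathcal N\otimes\mathcal L=R\iota_*\mathcal N'=R\phi_*R\alpha_*\mathcal N'$. From $j\phi=\hat\phi\beta$ and the properness of $\phi$ and $\hat\phi$ we get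
\[
Rj_*R\iota_*\mathcal N'=R\hat\phi_*\,R\beta_*R\alpha_*\mathcal N',\qquad j_!R\iota_*\mathcal N'=R\hat\phi_*\,\beta_!R\alpha_*\mathcal N'.
\]
So it suffices that $R(\beta\alpha)_*\mathcal N'$ has zero stalks on $\bigcup C_i$. The stalk at $y\in C_i$ is the cohomology of $\mathcal N'$ on the intersection of $V$ with a small polydisc, a product of discs and punctured discs. The loops around the irreducible divisor $C_i$ are all conjugate in $\pi_1(V)$. They act on $\mathcal N'$ by $g_i\cdot\mathcal L(\gamma_i)$, where $g_i$ is the monodromy of $\mathcal N$, and $\gamma_i\in\Lambda'$ is given by $\langle\psi,\gamma_i\rangle=\mathrm{ord}_{C_i}(\hat\phi^*\psi)$. We have $\gamma_i\ne0$. Indeed, a generic point of $C_i$ maps to an orbit $O_\sigma$ with $\sigma\ne0$, and a character $\psi\in\sigma^\vee$ that is positive on the relative interior of $\sigma$ is regular on $U_\sigma$ and vanishes on $O_\sigma$, so $\mathrm{ord}_{C_i}(\hat\phi^*\psi)>0$. Under the conditions $\mathcal L(\gamma_i)\ne\mu^{-1}$, for $\mu$ an eigenvalue of $g_i$, Lemma~\ref{lem:elem}(a) gives the vanishing.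
\end{proof}

Fix a splitting $T=T'\times M$. Pull $\mathcal L$ back to $T$ and restrict it to subvarieties, keeping the notation, and regard $F_s$ as a closed subvariety of $T'$. Call $\mathcal L$ \emph{admissible} if $\mathcal L(\rho)\ne1$ for all $\rho\in\Phi$, and \emph{good for $s$} if it is admissible and both $\mathcal L$ and $\mathcal L^{-1}$ satisfy the conditions of Lemma~\ref{lem:vanish} for $F_s$. For every countable subset of $M$ some $\mathcal L$ is good for all its points.

\begin{lemma}\label{lem:A}
Let $\mathcal L$ be admissible and $\mathcal A=Rp_!\mathcal L$. Then $\mathcal A=Rp_*\mathcal L$, and $\mathcal A|_S=Rp_{S*}\mathcal L$ for every slice $S$ as in Section~\ref{ssec:slices}. Moreover $\mathcal A|_{M\setminus\Delta}=\mathbb{L}[-d]$ for a local system $\mathbb{L}$ of rank $r=(-1)^de_{\mathrm{gen}}$.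
\end{lemma}

\begin{proof}
Let $j\colon Y\to\overline Y$ be one of the log models $\overline X$, $\overline X_S$, or $\overline F_s$ with $s\notin\Delta$. By \eqref{eq:loop} the loop around $D_i$ acts on $\mathcal L$ by $\mathcal L(\rho_i)\ne1$. By Lemma~\ref{lem:elem}(a), $Rj_*\mathcal L$ has zero stalks on $D$, that is, $j_!\mathcal L=Rj_*\mathcal L$. Since $\bar p$ is proper, $Rp_!\mathcal L=R\bar p_*j_!\mathcal L=R\bar p_*Rj_*\mathcal L=Rp_*\mathcal L$. The same computation with $\bar p_S$ gives $Rp_{S!}\mathcal L=Rp_{S*}\mathcal L$, and $Rp_{S!}\mathcal L=\mathcal A|_S$ by (S2). For $s\notin\Delta$, compactness of $\overline F_s$ gives $H_c^i(F_s,\mathcal L)=H^i(F_s,\mathcal L)$, which vanishes for $i>d$ by (S4). For $i<d$ we have $H_c^i(F_s,\mathcal L)\cong H^{2d-i}(F_s,\mathcal L^{-1})^\vee=0$ by (S3) and (S4). So $\mathcal A|_{M\setminus\Delta}$ has cohomology only in degree $d$. By Lemma~\ref{lem:delta}, over a small ball $p$ is a product, and $\mathcal L$ is pulled back from the fiber since the ball is contractible; so $\mathbb{L}=R^dp_!\mathcal L$ is locally constant. Its rank is $(-1)^d\chi_c(F_s,\mathcal L)=(-1)^de_{\mathrm{gen}}$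 by Lemma~\ref{lem:elem}(b).
\end{proof}

\subsection{No jump without monodromy}
The two descriptions of $\mathcal A|_S$ bound the stalk at $s_0$ from two sides. As $Rp_{S!}\mathcal L$ it has no cohomology in high degrees. As $Rp_{S*}\mathcal L$ it has no classes supported at $s_0$ in low degrees, so there it is determined by $\mathbb{L}$ on a punctured ball. The two ranges cover all degrees.

\begin{lemma}\label{lem:nojump}
Let $Z$ be a component of $\Delta$ of codimension $c$, let $s_0\in Z^*$ with slice $S$, and let $\mathcal L$ be good for $s_0$. Assume that $c\ge2$, or that $c=1$ and $\mathbb{L}$ is trivial on a small punctured disc in $S$ around $s_0$. Then $e(s_0)=e_{\mathrm{gen}}$.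
\end{lemma}

\begin{proof}
Let $\mathbb{B}\subset S$ be a small open ball around $s_0$, with $\mathbb{B}\cap\Delta=\{s_0\}$, and let $F=F_{s_0}$. By \eqref{eq:dimF} and Lemma~\ref{lem:vanish},
\begin{equation}\label{eq:high}
H^i_c(F,\mathcal L^{\pm1})=0\qquad\text{for }i\ge d+c .
\end{equation}
By (S1) and (S2), $H^i(\mathbb{B},\mathcal A)=H^i_c(F,\mathcal L)$. Since $\mathcal A|_S=Rp_{S*}\mathcal L$ and $X_S$ is smooth of pure dimension $d+c$, (S3) gives
\[
H^i_{\{s_0\}}(\mathbb{B},\mathcal A|_S)=H^i_F(X_S,\mathcal L)\cong H_c^{2(d+c)-i}(F,\mathcal L^{-1})^\vee,
\]
and this vanishes for $i\le d+c$ by \eqref{eq:high}. So (S5) and Lemma~\ref{lem:A} give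
\[
H^i_c(F,\mathcal L)\cong H^{i-d}(\mathbb{B}\setminus s_0,\mathbb{L})\qquad\text{for }i\le d+c-1 .
\]
The punctured ball is homotopy equivalent to $S^{2c-1}$, and $\mathbb{L}$ is trivial on it: by simple connectedness if $c\ge2$, by assumption if $c=1$. The sphere has cohomology only in degrees $0$ and $2c-1$, and $i-d\le c-1<2c-1$. Together with \eqref{eq:high} this shows that $H^i_c(F,\mathcal L)$ is $\mathbb{C}^r$ for $i=d$ and zero otherwise. By Lemma~\ref{lem:elem}(b), $e(s_0)=(-1)^dr=e_{\mathrm{gen}}$.
\end{proof}

\begin{corollary}\label{cor:codim}
The set $\Delta$ is empty or of pure codimension $1$. For every component $Z$ of $\Delta$ and all $s\in Z^*$ we have $\dim F_s\le d$ and $(-1)^d(e_{\mathrm{gen}}-e(s))\ge1$.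
\end{corollary}

\begin{proof}
If $c\ge2$, take $s_0\in Z^*$ and $\mathcal L$ good for $s_0$; Lemma~\ref{lem:nojump} contradicts Proposition~\ref{prop:index}. So $c=1$, and the claims are \eqref{eq:dimF} and Proposition~\ref{prop:index}.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

We return to a sch\"on variety $X=X_1\times H$ as in Section~\ref{ssec:red}. The results of Sections~\ref{sec:delta}, \ref{sec:index} and~\ref{sec:twisted} apply to $p_1\colon X_1\to M$, whose general fiber has dimension $d_1=d-k$. Let $\Delta$, $Z^*$, $e(s)=\chi_c(F_s^1)$ and $e_{\mathrm{gen}}$ be defined for $X_1$.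

\subsection{Proof of Theorem~\ref{thm:A}}\label{ssec:proofA}
\emph{$B_p\subset\Delta$.} By Lemma~\ref{lem:delta}, $p_1$ is $C^\infty$ locally trivial over the Zariski open set $M\setminus\Delta$, and so is $p$, since $X=X_1\times H$.

\emph{$\Delta\subset B_p$.} Suppose that $p$ is topologically locally trivial over a classically open set $V$ that meets $\Delta$. Then $V$ meets a component $Z$, hence contains a point $s\in Z^*$. Points $s'\notin\Delta$ are dense, so $F_s$ is homeomorphic to $F_{s'}$ for some $s'\notin\Delta$. The homeomorphism need not respect the factors $H$, so we cancel them in a homeomorphism invariant finer than $\chi_c$. Put $P_c(Y;\tau)=\sum_i(-1)^i\dim H^i_c(Y)\,\tau^i$. It is multiplicative by the K\"unneth formula, and $P_c(\mathbb{C}^*;\tau)=\tau^2-\tau$. So $P_c(F^1_s)(\tau^2-\tau)^k=P_c(F^1_{s'})(\tau^2-\tau)^k$, hence $P_c(F^1_s)=P_c(F^1_{s'})$. At $\tau=1$ this reads $e(s)=e_{\mathrm{gen}}$, contrary to Corollary~\ref{cor:codim}.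

Thus $B_p=\Delta$ in every reading of the definition, and $B_p$ is empty or of pure codimension $1$ by Corollary~\ref{cor:codim}. By Proposition~\ref{prop:red}(a) and (B1),
\begin{equation}\label{eq:bfactor}
b(F_s)=b(F_s^1)\,(q^2-1)^k\qquad\text{for all }s\in M .
\end{equation}
If $e(s)\ne e_{\mathrm{gen}}$ and $s'\notin B_p$, then $b(F_s^1;1)\ne b(F^1_{s'};1)$ by (B3), so $b(F_s^1)\neq b(F_{s'}^1)$, and $b(F_s)\ne b(F_{s'})$ by \eqref{eq:bfactor}. By Corollary~\ref{cor:codim} this applies to all $s\in Z^*$, for every component $Z$ of $B_p$. This proves Theorem~\ref{thm:A}. The Hodge--Deligne polynomials differ too, since $b(F;q)=E(F;q,q)$. \qed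

\subsection{Proof of Theorem~\ref{thm:B}(ii)}
The decomposition $F_s\cong F_s^1\times(\mathbb{C}^*)^k$ with $F_s^1\cong F_s/H$ is Proposition~\ref{prop:red}(a), and $\dim F_s\le d$ for $s\in Z^*$ by Corollary~\ref{cor:codim}. For the inequality we work with $X_1$ and write $X,p,F_s,d$ for $X_1,p_1,F_s^1,d_1$. Let $s\in\Delta$ with $\dim F_s\le d$; we must show $(-1)^de(s)\le(-1)^de_{\mathrm{gen}}-1$. At a special point of $\Delta$ there is no slice with an isolated log critical value, so the index formula is not available. Instead we embed $H^d_c(F_s,\mathcal L)$ in the space of sections of $\mathbb{L}$ near $s$, and show that this space is smaller than $r$ because $\mathbb{L}$ has monodromy around $\Delta$.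

We recall what we need about the perverse $t$-structure. A constructible complex $\mathcal K$ on a variety $Y$ lies in ${}^pD^{\ge0}(Y)$ if, for a Whitney stratification adapted to $\mathcal K$, one has $\mathcal H^i(\iota_\Sigma^!\mathcal K)=0$ for $i<-\dim\Sigma$ and every stratum $\iota_\Sigma\colon\Sigma\to Y$; this does not depend on the stratification.
\begin{itemize}
\item[(P1)] If $\iota\colon C\to Y$ is a closed subvariety, then $\iota^!$ maps ${}^pD^{\ge0}(Y)$ to ${}^pD^{\ge0}(C)$. To see this, choose the stratification so that $C$ is a union of strata.
\item[(P2)] If $\mathcal K\in{}^pD^{\ge0}(Y)$, then $\mathcal H^i(\mathcal K)=0$ for $i<-\dim Y$. This follows by induction on the number of strata from the triangle $\iota_*\iota^!\mathcal K\to\mathcal K\to Rj_*j^*\mathcal K$, where $j$ is the inclusion of an open stratum and $\iota$ that of its complement.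
\item[(P3)] A local system on a smooth variety $Y$, shifted by $[\dim Y]$, is perverse. For an affine morphism $f$, the functor $Rf_*$ is right $t$-exact and $Rf_!$ is left $t$-exact (Beilinson--Bernstein--Deligne, Theorem~4.1.1 and Corollary~4.1.2).
\end{itemize}

Let $Z$ be a component of $\Delta$ through $s$. Choose a countable subset $Q\subset Z^*$ that is classically dense in $Z$, and $\mathcal L$ good for $s$ and for all points of $Q$. The morphism $p$ is affine and $X$ is smooth. So $\mathcal K=\mathcal A[d+m]=Rp_!\mathcal L[d+m]=Rp_*\mathcal L[d+m]$ is perverse by (P3) and Lemma~\ref{lem:A}; we use only that $\mathcal K\in{}^pD^{\ge0}(M)$. The stalk is $H^i(\mathcal K_s)=H_c^{d+m+i}(F_s,\mathcal L)$. It vanishes for $i<-m$ by (P2), and for $i>-m$ by Lemma~\ref{lem:vanish} and $\dim F_s\le d$. So only $H^d_c(F_s,\mathcal L)$ can be nonzero, and its dimension is $(-1)^de(s)$ by Lemma~\ref{lem:elem}(b).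

Let $\mathbb{B}\subset M$ be a small open ball around $s$ and $\iota\colon\Delta\to M$ the inclusion. By (P1), (P2) and Corollary~\ref{cor:codim}, $\iota^!\mathcal K$ has cohomology sheaves only in degrees $\ge-(m-1)$, so $H^{-m}_{\Delta\cap\mathbb{B}}(\mathbb{B},\mathcal K)=0$. By (S1), (S5) and $\mathcal K|_{M\setminus\Delta}=\mathbb{L}[m]$,
\[
H^d_c(F_s,\mathcal L)=H^{-m}(\mathbb{B},\mathcal K)\hookrightarrow H^{-m}(\mathbb{B}\setminus\Delta,\mathcal K)=\Gamma(\mathbb{B}\setminus\Delta,\mathbb{L}).
\]
Since $\mathbb{B}\setminus\Delta$ is connected, $\dim\Gamma(\mathbb{B}\setminus\Delta,\mathbb{L})\le r$, with equality only if $\mathbb{L}$ is trivial on $\mathbb{B}\setminus\Delta$. Suppose that it is trivial, and take $s'\in Q\cap\mathbb{B}$. A small punctured disc around $s'$ in the slice at $s'$ lies in $\mathbb{B}\setminus\Delta$, so Lemma~\ref{lem:nojump} with $c=1$ gives $e(s')=e_{\mathrm{gen}}$, contrary to Proposition~\ref{prop:index}. Hence $(-1)^de(s)\le r-1=(-1)^de_{\mathrm{gen}}-1$. With (B3) this is the inequality of (ii). \qed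

\subsection{Proof of Theorem~\ref{thm:B}(i)}
Let $s\notin B_p=\Delta$, and let $\overline F{}^1_s$ be the compact log model of $F_s^1$ from Lemma~\ref{lem:delta}. Decompose each $D_K\cap\overline F{}^1_s$ into the strata $D_J^\circ\cap\overline F{}^1_s$, $J\supset K$. By (B1) and $\sum_{K\subset J}(-1)^{|K|}=0$ for $J\ne\varnothing$, we get $b(F^1_s)=\sum_K(-1)^{|K|}b(D_K\cap\overline F{}^1_s)$. The varieties $D_K\cap\overline F{}_s^1$ are smooth and complete, so by (B2)
\[
b_j(F_s^1)=\sum_K(-1)^{|K|+j}\dim H^j(D_K\cap\overline F{}^1_s).
\]
By Lemma~\ref{lem:delta} the right side is locally constant on the connected set $M\setminus\Delta$. With \eqref{eq:bfactor}, $b(F_s)$ has a constant value $b_{\mathrm{gen}}$ there, of degree $2d$ by (B4).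

Now let $s\in B_p$. If $\dim F_s>d$, then $\deg b(F_s)=2\dim F_s>2d$, so $b(F_s)\ne b_{\mathrm{gen}}$. If $\dim F_s\le d$, then $e(s)\ne e_{\mathrm{gen}}$ by (ii), and the argument after \eqref{eq:bfactor} gives $b(F_s)\neq b_{\mathrm{gen}}$. \qed

\subsection{Proof of Theorem~\ref{thm:B}(iii)}
Suppose that $\mathrm{Stab}(X)\to M$ is surjective. A surjective homomorphism of complex algebraic groups is a submersion, so it has a holomorphic section near $1\in M$. Hence near any $s_0\in M$ there is a holomorphic map $\varsigma$ to $\mathrm{Stab}(X)$ such that $\varsigma(s)$ maps to $ss_0^{-1}$. Then $(s,x)\mapsto\varsigma(s)x$, for $x\in F_{s_0}$, trivializes $p$ near $s_0$, with inverse $y\mapsto(p(y),\varsigma(p(y))^{-1}y)$. So $B_p=\varnothing$.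

Conversely, let $B_p=\Delta=\varnothing$. By Proposition~\ref{prop:red}(a) it suffices to show that $\mathrm{Stab}(X_1)\to M$ is onto, so we work in the reduced situation and drop the index. One-dimensional subtori generate $M$, so it suffices to show that the image of $\mathrm{Stab}(X)$ contains a given one-dimensional subtorus $S_0\subset M$. The idea is that the part of $X$ over a coset of $S_0$ fibers over $\mathbb{C}^*$ and so has Euler characteristic zero, and by Proposition~\ref{prop:abs} this forces a symmetry.

Let $\kappa\colon M\to A=M/S_0$ and $G=\ker(T\to A)\supset T'$. Proposition~\ref{prop:abs} needs a compact model, so we take a good model $\bar\pi\colon\overline X_A\to A$ of $X$ over $A$, with boundary directions $\Phi_A\subset\Lambda_G\setminus0$. Let $A^\circ\subset A$ be a dense Zariski open set without log critical values of $\bar\pi$. For $\nu\in A^\circ$ put $S=\kappa^{-1}(\nu)\cong\mathbb{C}^*$. By Lemma~\ref{lem:fiber}, $\bar\pi^{-1}(\nu)$ is a compact log model of $X_S=p^{-1}(S)$, of pure dimension $d+1$. Let $\overline Y$ be a connected component of it and $Y=X_S\cap\overline Y$, which is open and closed in $X_S$.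

By Lemma~\ref{lem:delta} with $\Delta=\varnothing$, the map $X_S\to S$ is locally trivial. So is $Y\to S$: in a trivialization $V'\times F$ over a connected set $V'$, an open and closed subset has the form $V'\times F'$ with $F'$ a union of components of $F$. Cut $S\cong\mathbb{C}^*$ into the closed ray $\mathbb{R}_{>0}$ and its complement, an open $2$-cell. The fibration is trivial over each of these contractible pieces, so $\chi_c(Y)=(-1+1)\chi_c(F')=0$. By Proposition~\ref{prop:abs}, $\lambda_\rho(\mathbb{C}^*)Y=Y$ for some $\rho\in\Phi_A$, that is, $Y\subset X_\rho$.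

Letting $\nu$ and $Y$ vary, we see that the dense subset $(\kappa\circ p)^{-1}(A^\circ)$ of $X$ lies in the finite union $\bigcup_{\rho\in\Phi_A}X_\rho$ of closed subvarieties. Since $X$ is irreducible, $X=X_\rho$ for some $\rho\in\Phi_A$, so $\lambda_\rho(\mathbb{C}^*)\subset\mathrm{Stab}(X)$. By \eqref{eq:reduced}, $\rho\notin\Lambda'$. The kernel of $\Lambda_G\to\Lambda_{S_0}\cong\mathbb{Z}$ is $\Lambda'$, so $\rho$ has nonzero image, and $\lambda_\rho(\mathbb{C}^*)$ maps onto $S_0$. \qed

\begin{thebibliography}{9}

\bibitem{Esterov}
Alexander Esterov, \emph{Discriminant of system of equations}, arXiv:1110.4060 (2011).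

\end{thebibliography}
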